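\title{First-Fit chain partitions of ladder-free posets}

\begin{abstract}
The First-Fit algorithm partitions a poset into chains by placing each newly presented element into the first chain that can take it. On posets of width two it may use arbitrarily many chains. We prove that on posets of width $w$ with no induced copy of the $2n$-element ladder $L_n$ it uses at most $160\,w^{\alpha}$ chains, where $\alpha=76164+50624\log_2 n$. Thus for each fixed $n$ the number of chains is bounded by a polynomial in $w$. A construction that forces $(n-1)^{\lfloor\log_2 w\rfloor}$ chains shows that the optimal exponent is of order $\log n$.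
\end{abstract}

\section{Introduction}\label{sec:intro}

The \emph{width} of a finite poset is the largest size of an antichain. By Dilworth's theorem it equals the least number of chains into which the poset can be partitioned. The \emph{First-Fit} algorithm builds a chain partition greedily. The elements are presented one at a time, in some order. Each new element is put into the chain $C_i$ with the least index $i$ such that it is comparable to every element already in $C_i$; if there is no such chain, a new chain is opened for it. How far from the optimum can First-Fit be?

Without a restriction on the poset there is no bound in terms of the width: Section~\ref{sec:walls} describes posets $W_N$ of width two on which First-Fit can be made to use $N$ chains. One therefore forbids a subposet. A poset is \emph{$Q$-free} if it has no induced subposet isomorphic to $Q$. Let $\mathrm{FF}(w,Q)$ be the maximum number of chains that First-Fit uses on a finite $Q$-free poset of width $w$, over all such posets and all presentation orders (and $\infty$ if there is no maximum). If $Q$ has width at least three, then every $W_N$ is $Q$-free and $\mathrm{FF}(2,Q)=\infty$, so $Q$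 must have width at most two for the restriction to help.

The \emph{ladder} $L_n$ is the $2n$-element poset made of two chains $x_1<\dots<x_n$ and $y_1<\dots<y_n$, with $x_i<y_j$ exactly when $i\le j$ and no further relations; see Figure~\ref{fig:ladder}. Thus $L_1$ is a two-element chain, $L_2$ is the diamond $x_1<x_2,y_1<y_2$, and $L_3$ is the ordinal sum of a point, the $N$ poset and a point. Ladders are natural candidates for $Q$, since $W_N$ contains $L_{N-1}$.

Write $\lg=\log_2$. An $L_1$-free poset is an antichain, so $\mathrm{FF}(w,L_1)=w$. It is known that $\mathrm{FF}(w,L_2)=w^2$ and $\mathrm{FF}(w,L_3)\le w^2(w+1)$. For general $n$, Kierstead and Smith proved that $\mathrm{FF}(w,L_n)\le w^{\gamma(\lg w+\lg n)}$ for some absolute constant $\gamma$, and Bosek, Kierstead, Krawczyk, Matecki and Smith proved that $\mathrm{FF}(w,L_n)\ge w^{\lg(n-1)}/(n-1)$ for large $n$. The exponent in the lower bound does not depend on $w$, and for $n\le3$ the answer is polynomial. This suggests that the term $\lg w$ in the exponent of the upper bound can be removed. The question, taken from the paper of Milans and Wigal~\cite{MW}, is whether $\mathrm{FF}(w,L_n)$ is bounded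 by a polynomial in $w$ for each fixed $n$. The answer is yes.

\begin{theorem}\label{thm:upper}
For all $n\ge2$ and $w\ge1$,
\[
\mathrm{FF}(w,L_n)\le160\,w^{\alpha},\qquad\text{where }\alpha=76164+50624\lg n .
\]
\end{theorem}

\begin{theorem}\label{thm:order}
For all $n\ge3$ and $w\ge1$,
\[
\frac{w^{\lg(n-1)}}{n-1}\ \le\ (n-1)^{\lfloor\lg w\rfloor}\ \le\ \mathrm{FF}(w,L_n)\ \le\ w^{130000\lg n}.
\]
\end{theorem}

So the optimal exponent is of order $\log n$. We do not determine the absolute constant. Apart from K\"onig's theorem on bipartite graphs, the only outside result that the proofs use is Kierstead's linear bound for First-Fit coloring of interval graphs~\cite{Kierstead}, recalled in Section~\ref{sec:cuts}.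

Section~\ref{sec:walls} replaces the algorithm by a static object, the wall, and explains the plan of the upper bound. Section~\ref{sec:windows} contains the part of the argument that uses ladders, first in width two and then in general. Sections~\ref{sec:posets} and~\ref{sec:cuts} supply two structural tools that hold for all posets and all walls. Section~\ref{sec:induction} proves the upper bounds and Section~\ref{sec:lower} the lower bound.

\section{Walls, staircases and the plan}\label{sec:walls}

All posets are finite. We write $x\parallel y$ if neither $x\le y$ nor $y\le x$. For sets, $X<Y$ means $x<y$ for all $x\in X$, $y\in Y$, and $X\parallel Y$ means $x\parallel y$ for all $x\in X$, $y\in Y$; in the latter case $X$ and $Y$ are \emph{parallel}. A \emph{series} is a sequence of sets $X_1<\dots<X_q$. Parallel sets are disjoint, and so are the members of a series. The union of antichains taken from pairwise parallel sets is an antichain, so the widths of pairwise parallel subsets of $P$ add up to at most the width of $P$. A \emph{down-set} is a set that contains every element below one of its elements. We put $U(x)=\{y:y>x\}$, $D(x)=\{y:y<x\}$, $U[x]=U(x)\cup\{x\}$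 and $D[x]=D(x)\cup\{x\}$. The \emph{dual} of a poset is obtained by reversing the order; it has the same chains, antichains and parallel sets. The ladder $L_n$ is isomorphic to its dual through $x_i\leftrightarrow y_{n+1-i}$, so the dual of an $L_n$-free poset is $L_n$-free.

\subsection*{Walls}
A \emph{wall} is a poset $P$ with a map $g$ from $P$ onto a $k$-element set of integers, the \emph{colors}, such that every color class $C_c=g^{-1}(c)$ is a chain and, for every $y\in C_d$ and every color $c<d$, some $z\in C_c$ satisfies $z\parallel y$. Such a $z$ is a \emph{witness} for $y$ in color $c$. For $X\subseteq P$ let $\chi(X)=|g(X)|$ be the number of colors that occur in $X$. The dual of a wall is a wall with the same coloring, and a wall that is a chain has only one color.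

\begin{lemma}\label{lem:wall}
$\mathrm{FF}(w,Q)$ is the maximum number of colors of a $Q$-free wall of width $w$.
\end{lemma}

\begin{proof}
If First-Fit produces chains $C_1,\dots,C_k$ and puts $y$ into $C_d$, then each $C_c$ with $c<d$ contained an element incomparable to $y$ at that moment. So the output is a wall with $k$ colors. Conversely, present a wall with colors $1,\dots,k$ class by class, in the order $C_1,C_2,\dots,C_k$. By induction on $d$, the elements of $C_d$ go into chain number $d$: each earlier chain is a full class $C_c$ and contains a witness, while chain $d$ so far contains only elements of the chain $C_d$. So First-Fit uses exactly $k$ chains.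
\end{proof}

\subsection*{Staircases}
For $N\ge2$ let $W_N$ consist of the pairs $(i,j)$ with $1\le i\le N$ and $1\le j\le N+1-i$. We call $i$ the \emph{level}. Put $(i,j)<(i',j')$ if
\[
i'\ge i+2,\qquad\text{or}\qquad i'=i+1\text{ and }j\le j',\qquad\text{or}\qquad i'=i\text{ and }j<j',
\]
and give $(i,j)$ the color $j$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\foreach \i in {1,2,3,4} {
  \filldraw (0,\i) circle (2pt) node[left] {$x_{\i}$};
  \filldraw (1.2,\i+0.5) circle (2pt) node[right] {$y_{\i}$};
  \draw (0,\i) -- (1.2,\i+0.5);
}
\draw (0,1) -- (0,4);
\draw (1.2,1.5) -- (1.2,4.5);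
\begin{scope}[xshift=5cm]
\foreach \i/\j in {1/1,1/2,1/3,1/4,2/1,2/2,2/3,3/1,3/2,4/1}
  \filldraw (1.3*\j,\i) circle (2pt);
\foreach \i/\j/\k in {1/2/1,1/3/1,1/3/2,1/4/1,1/4/2,1/4/3,2/2/1,2/3/1,2/3/2,3/2/1}
  \draw[dashed] (1.3*\j,\i) -- (1.3*\k,\i+1);
\foreach \i in {1,2,3,4} {
  \node at (0.2,\i) {$i=\i$};
  \node at (1.3*\i,0.45) {$j=\i$};
}
\end{scope}
\end{tikzpicture}
\caption{Left: the Hasse diagram of the ladder $L_4$. Right: the staircase $W_4$, with the element $(i,j)$ in row $i$ and column $j$. Dashed lines join the incomparable pairs; all other pairs are comparable, the element in the lower row (or, within a row, the left one) being smaller. The columns are the color classes.}\label{fig:ladder}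
\end{figure}

\begin{lemma}\label{lem:stair}
$W_N$ is a wall of width two with $N$ colors, and each of its elements is incomparable to at most $N-1$ others.
\end{lemma}

\begin{proof}
The relation is irreflexive. Let $(i,j)<(i',j')<(i'',j'')$; then $i\le i'\le i''$. If $i''\ge i+2$, there is nothing to check. If $i''=i$, then $i'=i$ and $j<j'<j''$. If $i''=i+1$, then one step stays in a level and the other goes up one level, so $j\le j'\le j''$. In each case $(i,j)<(i'',j'')$, so $W_N$ is a poset. The elements on odd levels form a chain, as do those on even levels, and $(1,2)\parallel(2,1)$; hence the width is two.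

Two elements are incomparable exactly when they have the form $(i,j)$ and $(i+1,j')$ with $j'<j$. So elements of the same color are comparable. If $j'<j$, then $j'\le j-1\le N-i$, so $(i+1,j')$ exists and is a witness for $(i,j)$ in color $j'$. Finally, $(i,j)$ is incomparable to $j-1$ elements on level $i+1$ and, if $i\ge2$, to the $N+2-i-j$ elements $(i-1,j')$ with $j<j'\le N+2-i$. The total is $j-1\le N-1$ for $i=1$ and $N+1-i\le N-1$ for $i\ge2$.
\end{proof}

The elements $x_j=(1,j)$ and $y_j=(2,j)$ with $j\le N-1$ form a copy of $L_{N-1}$ in $W_N$. On the other hand, $y_1$ is incomparable to the $N$ elements $x_2,\dots,x_{N+1}$ in $L_{N+1}$, so $W_N$ is $L_{N+1}$-free. This gives $\mathrm{FF}(2,L_n)\ge n-1$ for $n\ge3$, which is the lower bound of Theorem~\ref{thm:order} for $w=2$.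

\subsection*{The plan of the upper bound}
A polynomial bound comes from a recursion that divides the width by $r$ and loses a factor polynomial in $r$ in the number of colors. The first half of such a recursion holds for every wall: by Corollary~\ref{cor:parallel}, a wall with $k>160$ colors contains, for some $r\ge2$, pairwise parallel sets $X_1,\dots,X_r$ with at least $kr^{-36}$ colors each. One of them has width at most $w/r$. If this set were again a wall, induction on the width would give $k\le r^{36}\cdot160\,(w/r)^{36}=160\,w^{36}$ for all walls, which the staircases refute. The failure is visible in $W_N$: the sets $\{(1,j):j>N/2\}$ and $\{(2,j):j\le N/2\}$ are parallel and have about $N/2$ colors each, but they are chains. Passing to a subset loses witnesses.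

The second half of the recursion must therefore recover a wall from a narrow set with many colors, and this is where ladders enter. We enlarge the narrow set to a \emph{window}, the set of all elements incomparable to a fixed set $B$. In a window, witnesses are lost only at the two ends of each color class. We show that a window with $s$ colors in an $L_n$-free wall contains a wall with a polynomial share of the $s$ colors, unless we find new parallel sets, which let us pass to a still narrower window.

\section{Windows}\label{sec:windows}

Let $P$ be a wall. For $B\subseteq P$ put
\[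
I(B)=\{y\in P:\ y\parallel b\text{ for all }b\in B\},\qquad I(\emptyset)=P .
\]
A \emph{window} is a nonempty set of the form $I(B)$. The windows of $P$ and of its dual are the same. First we show that parallel sets can be enlarged to windows without losing the gain in width.

\begin{lemma}\label{lem:enlarge}
Let $A$ be a window, $r\ge2$, and let $X_1,\dots,X_r$ be nonempty pairwise parallel subsets of $A$ with $\chi(X_i)\ge m$ for all $i$. Then there is a window $A'$ with $\chi(A')\ge m$ and $\operatorname{width}(A')\le\operatorname{width}(A)/r$.
\end{lemma}

\begin{proof}
Let $A=I(B)$. The enlarged sets have to stay parallel, so we enlarge them one at a time: for $i=1,\dots,r$ put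
\[
X_i'=I\bigl(B\cup X_1'\cup\dots\cup X_{i-1}'\cup X_{i+1}\cup\dots\cup X_r\bigr)\subseteq A .
\]
For $j<i$ the set $X_i$ occurs in the definition of $X_j'$, so $X_i\parallel X_j'$. Also $X_i\parallel B$, and $X_i\parallel X_j$ for $j>i$. Hence $X_i\subseteq X_i'$, and $X_i'$ is a window with $\chi(X_i')\ge m$. For $j<i$ the set $X_j'$ occurs in the definition of $X_i'$, so $X_i'\parallel X_j'$. The widths of the $X_i'$ therefore add up to at most $\operatorname{width}(A)$, and we take an $X_i'$ of smallest width.
\end{proof}

\subsection*{The ends of a color class}
Fix a window $A=I(B)$. For a color $c\in g(A)$ let $p_c$ and $q_c$ be the least and the greatest element of the chain $C_c\cap A$. Let $z_c$ be the greatest element of $C_c$ below $p_c$, if there is one, and put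
\[
Y_c=\{y\in A:\ y\parallel z_c\},
\]
with $Y_c=\emptyset$ if $z_c$ does not exist.

\begin{lemma}\label{lem:ends}
Let $c\in g(A)$.
\begin{enumerate}
\item[(a)] Every $z\in C_c\setminus A$ satisfies $z<p_c$ or $z>q_c$.
\item[(b)] If $z_c$ exists, then $z_c\notin A$, and every element of $A\setminus Y_c$ is above $z_c$.
\item[(c)] $Y_c$ is a down-set of the poset $A$, and $p_c\notin Y_c$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Otherwise $p_c<z<q_c$, since $C_c$ is a chain. As $z\notin A$, there is $b\in B$ with $z\le b$ or $z\ge b$. Then $p_c<b$ or $q_c>b$, which contradicts $p_c,q_c\in A$.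

(b) We have $z_c\notin A$ by the choice of $p_c$, so $z_c\le b$ or $z_c\ge b$ for some $b\in B$. Since $z_c\ge b$ would give $p_c>b$, we have $z_c<b$. An element $y\in A$ with $y\le z_c$ would satisfy $y<b$, which is impossible. So each $y\in A$ is incomparable to $z_c$ or above it.

(c) Let $y'<y$ in $A$ with $y\in Y_c$. If $y'\notin Y_c$, then $y>y'>z_c$ by (b), a contradiction. Finally $p_c>z_c$.
\end{proof}

Part (b) is the reason for working with windows: a witness that was cut off below $A$ lies below an element of $B$, so it cannot lie above any element of $A$.

Call a set of colors $R\subseteq g(A)$ \emph{sound below} if for all $c,d\in R$,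
\[
p_d<p_c\quad\text{implies}\quad p_d\notin Y_c .
\]
Call $R$ \emph{sound above} if it is sound below in the dual wall; here $q_c$ replaces $p_c$, and the least element of $C_c$ above $q_c$ replaces $z_c$. Subsets of sound sets are sound. The definition is made so that the next lemma holds.

\begin{lemma}\label{lem:repair}
If $R\subseteq g(A)$ is nonempty, sound below and sound above, then $A[R]=\{y\in A:g(y)\in R\}$ is a wall with $|R|$ colors.
\end{lemma}

\begin{proof}
The color classes of $A[R]$ are the nonempty chains $C_c\cap A$, $c\in R$. Let $c<d$ in $R$ and $y\in C_d\cap A$, and suppose that $y$ is comparable to every element of $C_c\cap A$. Since $P$ is a wall, $y$ has a witness $z\in C_c$, and $z\notin A$. By Lemma~\ref{lem:ends}(a) and duality we may assume $z<p_c$; then $z_c$ exists and $z\le z_c$. Since $y>z_c$ would give $y>z$, Lemma~\ref{lem:ends}(b) shows $y\in Y_c$. Now $y$ is comparable to $p_c$ and has a different color, and $y>p_c$ would give $y>z_c$. So $p_d\le y<p_c$, and $p_d\in Y_c$ because $Y_c$ is a down-set of $A$. This contradicts soundness below.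
\end{proof}

\subsection*{Width two}
It remains to find large sound sets. In width two the whole mechanism can be seen at once.

\begin{proposition}\label{prop:two}
Let $P$ be an $L_n$-free wall of width two, and let $A$ be a window of $P$ that is a chain. Then $\chi(A)\le n^2$.
\end{proposition}

\begin{proof}
For $c,d\in g(A)$ write $d\prec c$ if $p_d\in Y_c$. As $A$ is a chain and $Y_c$ is a down-set of $A$ that misses $p_c$, the relation $d\prec c$ implies $p_d<p_c$. If $e\prec d\prec c$, then $p_e<p_d\in Y_c$ and so $e\prec c$. Thus $\prec$ is a partial order on $g(A)$, and its antichains are sound below.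

Suppose that $c_0\prec c_1\prec\dots\prec c_n$. Put $x_j=z_{c_j}$ for $1\le j\le n$ and $y_j=p_{c_j}$ for $0\le j\le n$. Then $y_0<y_1<\dots<y_n$, and $x_j\parallel y_i$ for $i<j$. For $1\le i<j$ the elements $x_i$ and $x_j$ have different colors and are both incomparable to $y_0$, so they are comparable because the width is two. Since $x_j<x_i$ would give $x_j<y_i$, we get $x_i<x_j$. Hence $x_i\le x_j<y_j$ for $1\le i\le j$, and $x_1,\dots,x_n,y_1,\dots,y_n$ is a copy of $L_n$, a contradiction.

So $\prec$ has no chain with $n+1$ elements. Assign to each color $c$ the size of a longest $\prec$-chain with top $c$. This function takes at most $n$ values, and its level sets are antichains of $\prec$. Hence some $R_1\subseteq g(A)$ with $|R_1|\ge\chi(A)/n$ is sound below. The same argument in the dual wall, restricted to $R_1$, gives $R_2\subseteq R_1$ with $|R_2|\ge\chi(A)/n^2$ that is also sound above. By Lemma~\ref{lem:repair}, $A[R_2]$ is a wall with $|R_2|$ colors. It is a chain, so $|R_2|=1$.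
\end{proof}

The hypothesis that $P$ is $L_n$-free cannot be dropped: in $W_N$ the window $I(\{(2,1)\})=\{(1,j):j\ge2\}$ is a chain with $N-1$ colors.

\subsection*{The general case}
The proof of Proposition~\ref{prop:two} used small width twice. First, the elements $p_c$ formed a chain. In general we replace this chain by a long series of large blocks, which Lemma~\ref{lem:series} will provide. Second, width two forced the elements $z_c$ to be comparable. In general they need not be; but long chains among them still produce ladders, so if $P$ is $L_n$-free, many of them are incomparable, and they form parallel sets. The next lemma is the only structural use of the hypothesis that $P$ is $L_n$-free.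

\begin{lemma}\label{lem:ladder}
Let $n\ge2$, let $P$ be an $L_n$-free wall and $A$ a window of $P$. Let $S\subseteq g(A)$, and let $X_1<\dots<X_q$ be subsets of $\{p_c:c\in S\}$ of size at least $m>0$. Then either
\begin{enumerate}
\item[(i)] some $R\subseteq S$ with $|R|\ge m/2$ is sound below, or
\item[(ii)] $P$ contains at least $q/(n-1)$ pairwise parallel sets with at least $m/(2(n-1))$ colors each.
\end{enumerate}
The same holds with $q_c$ in place of $p_c$ and ``above'' in place of ``below''.
\end{lemma}

\begin{proof}
The last sentence follows by applying the rest to the dual wall. For each $i$, split the colors of the elements of $X_i$ into the set $R_i$ of those $c$ with $Y_c\cap X_i=\emptyset$ and the set $T_i$ of those $c$ with $Y_c\cap X_i\ne\emptyset$. For $c,d\in R_i$ we have $p_d\in X_i$ and so $p_d\notin Y_c$. Thus $R_i$ is sound below, and (i) holds if $|R_i|\ge m/2$ for some $i$. Assume from now on that this is not the case. The elements of $X_i$ have distinct colors, so $|T_i|\ge m/2$ for all $i$; and the sets $T_i$ are disjoint.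

If $c\in T_i$, then $z_c$ exists, and $Y_c$ is a down-set of $A$ that meets $X_i$, so it contains $X_j$ for all $j<i$. That is,
\begin{equation}\label{eq:rungs}
z_c\parallel p_d\qquad\text{for }c\in T_i,\ d\in T_j,\ j<i .
\end{equation}
For $c\in T_i$ let $\eta(c)$ be the largest $\ell$ for which there are indices $i_1<\dots<i_\ell=i$ and colors $c_j\in T_{i_j}$ with $c_\ell=c$ and $z_{c_1}<\dots<z_{c_\ell}$. We claim that $\eta(c)\le n-1$. Otherwise, keeping the last $n$ members, we have such a sequence with $\ell=n$. Put $x_j=z_{c_j}$ and $y_j=p_{c_j}\in X_{i_j}$. Then $x_1<\dots<x_n$ and $y_1<\dots<y_n$. For $j\le i$ we have $x_j\le x_i<y_i$, and for $j>i$ we have $x_j\parallel y_i$ by~\eqref{eq:rungs}. The $x_j$ lie outside $A$ and the $y_j$ inside, so this is a copy of $L_n$, a contradiction.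

Let $c\in T_i$ and $c'\in T_{i'}$ with $i<i'$. The relation $z_{c'}\le z_c$ would give $z_{c'}<p_c$, contrary to~\eqref{eq:rungs}, and $z_c<z_{c'}$ implies $\eta(c)<\eta(c')$. So $\eta(c)=\eta(c')$ implies $z_c\parallel z_{c'}$. As $\eta$ takes values in $\{1,\dots,n-1\}$, each $T_i$ has a subset $T_i'$ of size at least $m/(2(n-1))$ on which $\eta$ is constant, and at least $q/(n-1)$ indices $i$ share the same constant. For these $i$ the sets $\{z_c:c\in T_i'\}$ are pairwise parallel, and each has $|T_i'|$ colors because $g(z_c)=c$.
\end{proof}

The parallel sets in (ii) lie outside $A$. They divide the width of $P$, and not that of $A$; this will shape the induction in Section~\ref{sec:induction}.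

\section{Series and parallel sets in posets}\label{sec:posets}

This section concerns arbitrary posets. Its goal is Lemma~\ref{lem:series}: a large poset contains a long series of large sets or a family of large parallel sets. The recursion of Section~\ref{sec:walls} accepts any number $r\ge2$ of parallel sets, provided the loss in size is polynomial in $r$, and we use this freedom throughout. Put
\[
a=28,\qquad\delta_0=96^{-4}.
\]
An element with many elements above it and many below it gives a series of two large sets at once. So the real case is that of a poset in which, say, all up-sets are small.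

\begin{lemma}\label{lem:small}
Let $X$ be a poset with $N\ge2$ elements in which $|U(x)|\le\delta_0N$ for all $x$, or $|D(x)|\le\delta_0N$ for all $x$. Then for some $r\ge2$ there are $r$ pairwise parallel subsets of $X$ of size at least $Nr^{-6}$.
\end{lemma}

The idea is to choose a random set $F$ and to label $y$ by $x$ if $F\cap D[y]=\{x\}$. If $y<y'$ are both labeled, then $D[y]\subseteq D[y']$ forces equal labels, so elements with different labels are incomparable. A label $x$ is carried only by elements of $U[x]$, so small up-sets make the label classes small, and they can be collected into groups of nearly equal size. For many elements to be labeled, their down-sets must have about the same size. We get this by sorting the sizes into dyadic levels, which costs a factor equal to the number of levels. We can afford only a bounded range of levels. If most down-sets are too small for that range, we keep those elements, reverse the order and start again with a much smaller $\delta$.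

\begin{proof}
We construct sets $X=X_0\supseteq X_1\supseteq\cdots$ of sizes $N_i=|X_i|$ and numbers $\delta_i>0$ such that
\begin{enumerate}
\item[(1)] in the poset $X_i$, all strict up-sets or all strict down-sets have size at most $\delta_iN_i$;
\item[(2)] $N_i\ge2^{-i}N$ and $\delta_i\le16^{-i}\delta_0$.
\end{enumerate}
Stage $i$ either defines $X_{i+1}$ and $\delta_{i+1}$, or stops with $r\ge\max(2,2^i)$ pairwise parallel subsets of size at least $N_ir^{-5}$. The latter suffices, since $N_ir^{-5}\ge N2^{-i}r^{-5}\ge Nr^{-6}$. Reversing the order does not change parallel sets, so at stage $i$ we may assume that the up-sets are the small ones. Write $\delta=\delta_i$, and take $U$ and $D$ in $X_i$.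

\emph{Case 1: $\delta N_i<1$.} Then $X_i$ is an antichain. Take its $r=N_i$ singletons, of size $1\ge N_ir^{-5}$. If $i=0$, then $r=N\ge2$. If $i\ge1$, then stage $i-1$ was not in Case~1, so $N_{i-1}\ge1/\delta_{i-1}\ge16^{i-1}96^4$; since every stage keeps at least half of the elements, $r=N_i\ge16^{i-1}96^4/2\ge2^i$. As $\delta_iN_i\le16^{-i}\delta_0N$ tends to zero, the process reaches Case~1 if it does not stop earlier.

Now let $\delta N_i\ge1$ and put $t=\delta^{-1/2}\ge96^2$.

\emph{Case 2: at least $N_i/2$ elements $y$ have $|D[y]|<2^{-t}N_i$.} Let $X_{i+1}$ be the set of these elements and $\delta_{i+1}=2^{1-t}$. Then $N_{i+1}\ge N_i/2$, and the strict down-sets in $X_{i+1}$ have size at most $2^{-t}N_i\le\delta_{i+1}N_{i+1}$. Since $2^t\ge(t\ln2)^3/6\ge t^3/20\ge32t^2$, we have $\delta_{i+1}\le1/(16t^2)=\delta/16$. So (1) and (2) hold for $i+1$.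

\emph{Case 3: at least $N_i/2$ elements $y$ have $|D[y]|\ge2^{-t}N_i$.} These elements are covered by the levels $\{y:2^{-j-1}N_i<|D[y]|\le2^{-j}N_i\}$ with $0\le j\le\lfloor t\rfloor$. There are at most $t+1\le2t$ levels, so some level $H$ has $|H|\ge N_i/(4t)=N_i\delta^{1/2}/4$. Let $d$ be such that $d<|D[y]|\le2d$ for $y\in H$; then $2d\ge1$.

Choose $F\subseteq X_i$ at random, taking each element independently with probability $p=1/(2d)$. Let $y\in H$ and $\ell=|D[y]|$, so that $\frac12<\ell p\le1$. For $\ell\ge2$ we have $(1-p)^{\ell-1}\ge(1-\frac1\ell)^{\ell-1}=(1+\frac1{\ell-1})^{-(\ell-1)}\ge\frac1e$, and for $\ell=1$ this factor is absent. Hence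
\[
\Pr\bigl(|F\cap D[y]|=1\bigr)=\ell p(1-p)^{\ell-1}\ge\frac1{2e}>\frac16 .
\]
By linearity of expectation we can fix $F$ such that $H'=\{y\in H:|F\cap D[y]|=1\}$ has size $T\ge|H|/6\ge N_i\delta^{1/2}/24$. For $x\in F$ let $H'_x=\{y\in H':F\cap D[y]=\{x\}\}$. These classes partition $H'$. They are pairwise parallel: if $y\in H'_x$, $y'\in H'_{x'}$ and $y<y'$, then $x\in F\cap D[y']=\{x'\}$. Since $H'_x\subseteq U[x]$, each class has size at most $\delta N_i+1\le b$, where $b=2\delta N_i$.

Let $r=\lfloor\delta^{-1/4}\rfloor$. By (2), $\delta^{-1/4}\ge96\cdot2^i$, so $r\ge96\cdot2^i$. From $r\le\delta^{-1/4}$ and $\delta^{1/4}\le1/96$ we get $T/r\ge N_i\delta^{3/4}/24$ and $b\le N_i\delta^{3/4}/48$, so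
\[
\frac Tr-b\ \ge\ \frac{N_i\delta^{3/4}}{48}\ >\ 0 .
\]
Collect the classes $H'_x$ into groups, one group after another, adding classes to the current group until the union of its classes has size at least $T/r-b$. Before the last class is added the size is less than $T/r-b$, so a finished group has size less than $T/r$. When group number $j\le r$ is started, at least $T-(j-1)T/r\ge T/r$ elements remain, so it can be finished. We obtain $r$ pairwise parallel sets. Since $\delta^{-1/4}<r+1\le2r$ and $r^2\ge384$, their sizes are at least $N_i\delta^{3/4}/48\ge N_i/(384r^3)\ge N_ir^{-5}$.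
\end{proof}

\begin{lemma}\label{lem:split}
Every poset $Z$ with $|Z|\ge2$ has, for some $r\ge2$, subsets $Z_1,\dots,Z_r$ of size at least $|Z|r^{-a}$ that are either pairwise parallel, or satisfy $r=2$ and $Z_1<Z_2$.
\end{lemma}

\begin{proof}
Let $N=|Z|$ and $\delta'=\delta_0/2$. Since $2\cdot96^4<2^{28}$, we have $\delta'\ge2^{-a}$. If some $x$ has $|U(x)|\ge\delta'N$ and $|D(x)|\ge\delta'N$, take $D(x)<U(x)$. Otherwise, after reversing the order if necessary, there is a set $X$ of $N'\ge N/2$ elements with $|U(x)|<\delta'N\le\delta_0N'$. If $N'\ge2$, Lemma~\ref{lem:small} applied to $X$ gives $r$ pairwise parallel sets of size at least $N'r^{-6}\ge Nr^{-7}$. If $N'=1$, then $N=2$, and the two singletons are parallel or form a series.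
\end{proof}

Lemma~\ref{lem:split} gives series of length two only, and Lemma~\ref{lem:ladder} needs long ones. So we iterate. A split into a series adds the lengths of the series found in the parts, and a parallel split adds the numbers of parallel sets. In either case the product of these two quantities is at least the sum of the products over the parts, which makes the product the right quantity for an induction.

\begin{lemma}\label{lem:series}
Let $\tau\ge2$ and $C\ge10a$ be real, and let $X$ be a poset with $|X|=s>\tau^{3a}$. Then either
\begin{enumerate}
\item[(a)] for some $r\ge2$ there are $r$ pairwise parallel subsets of size at least $\tau sr^{-C}$, or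
\item[(b)] there is a series $X_1<\dots<X_q$ in $X$ with $q\ge\tau$ and $|X_i|\ge s\tau^{-4a}$ for all $i$.
\end{enumerate}
\end{lemma}

The factor $\tau$ in (a) is a reserve: the lemma will be applied to a set that has already lost a factor of up to $\tau$ in size.

\begin{proof}
Assume that (a) fails. Let $m=s\tau^{-4a}$ and $m_1=m\tau^a=s\tau^{-3a}>1$. Call a subset of $X$ \emph{large} if it has at least $m$ elements. For large $Z$ let $\sigma(Z)$ be the greatest length of a series of large subsets of $Z$, and let $\pi(Z)$ be the greatest number of pairwise parallel large subsets of $Z$. Both are at least $1$. We claim that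
\begin{equation}\label{eq:product}
\sigma(Z)\,\pi(Z)\ge(|Z|/m_1)^{1/a}\qquad\text{for every large }Z .
\end{equation}
We use induction on $|Z|$. For $|Z|\le m_1$ the right side is at most $1$. Let $|Z|>m_1$, and take $Z_1,\dots,Z_r$ from Lemma~\ref{lem:split}.

The parts are large, because $|Z|r^{-a}\ge m$. Indeed, in the series case $|Z|2^{-a}>m\tau^a2^{-a}\ge m$. In the parallel case suppose $|Z|r^{-a}<m$. Then $r^a>|Z|/m>\tau^a$, so $r>\tau$ and $r^{C-a}\ge\tau^{4a+1}$. The parts have size at least $|Z|r^{-a}>mr^{-a}=s\tau^{-4a}r^{-a}\ge\tau sr^{-C}$, so (a) holds, contrary to our assumption.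

The parts are proper subsets of $Z$, so by induction $\sigma(Z_i)\pi(Z_i)\ge(|Z|r^{-a}/m_1)^{1/a}=(|Z|/m_1)^{1/a}/r$ for each $i$. In the parallel case $\sigma(Z)\ge\max_i\sigma(Z_i)$ and $\pi(Z)\ge\sum_i\pi(Z_i)$. In the series case $\sigma(Z)\ge\sum_i\sigma(Z_i)$ and $\pi(Z)\ge\max_i\pi(Z_i)$. In both cases $\sigma(Z)\pi(Z)\ge\sum_{i=1}^r\sigma(Z_i)\pi(Z_i)\ge(|Z|/m_1)^{1/a}$. This proves~\eqref{eq:product}.

For $Z=X$ we get $\sigma(X)\pi(X)\ge\tau^3$. If $\pi=\pi(X)\ge2$, then the failure of (a) for $r=\pi$ gives $m<\tau s\pi^{-C}$, that is $\pi^C<\tau^{4a+1}\le\tau^C$, so $\pi<\tau$. If $\pi=1$, then $\pi<\tau$ as well. Hence $\sigma(X)>\tau^2\ge\tau$, which is (b).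
\end{proof}

\section{Parallel sets in walls}\label{sec:cuts}

Lemma~\ref{lem:split} cannot be applied directly to find parallel sets in a wall: one element of each color might form a chain. We look instead for a \emph{cut}, a down-set $M$ and its complement, that is crossed by many incomparable pairs with distinct colors. If no cut has this property, the wall behaves like an interval graph of small clique number, and First-Fit uses few colors on such graphs.

We recall the two facts that we need. A \emph{vertex cover} of a graph is a set of vertices that meets every edge. K\"onig's theorem states that in a bipartite graph the least size of a vertex cover equals the greatest size $\nu$ of a matching. An \emph{interval graph} is a graph whose vertices can be assigned closed intervals of $\mathbb R$ so that two vertices are adjacent exactly when their intervals intersect. First-Fit coloring of a graph gives each newly presented vertex the least positive integer not used on its previously presented neighbors.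

\begin{theorem}[Kierstead~\cite{Kierstead}]\label{thm:kierstead}
First-Fit uses at most $40\,\omega$ colors on any interval graph with clique number $\omega$, for every presentation order.
\end{theorem}

Let $P$ be a wall with colors $1,\dots,k$. For a down-set $M$ let $G_M$ be the bipartite graph whose two sides are a left and a right copy of $\{1,\dots,k\}$, in which left $c$ is adjacent to right $d$ if $x\parallel y$ for some $x\in C_c\cap M$ and $y\in C_d\setminus M$.

\begin{lemma}\label{lem:cuts}
Let $h\ge1$ be an integer. If $\nu(G_M)\le h$ for every down-set $M$ of a wall with $k$ colors, then $k\le40(2h+1)$.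
\end{lemma}

\begin{proof}
Call $x\in M$ \emph{active} for the down-set $M$ if $x\parallel y$ for some $y\notin M$, and let $\mathrm{act}(M)$ be the set of active elements. We sweep through $P$ by an increasing sequence of down-sets and give each element the interval of time from its entry to the last moment at which it is active. We need few active colors at every moment. A small matching number does not give this for an arbitrary $M$, since $G_M$ may be a star with its center on the right. But then few colors outside $M$ are responsible for the activity, and we can add those elements to $M$ in the same step.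

\emph{The sweep.} Let $M_0=\emptyset$. Given a down-set $M_i\ne P$, pick a minimal element $v$ of $P\setminus M_i$ and put $M=M_i\cup\{v\}$, a down-set. By K\"onig's theorem $G_M$ has a vertex cover with left part $E$ and right part $\Gamma$ such that $|E|+|\Gamma|\le h$. Let
\[
S=\{x\in M:g(x)\notin E\},\qquad V=\{y\notin M:\ y\parallel x\text{ for some }x\in S\},\qquad M_{i+1}=M\cup V .
\]
\begin{itemize}
\item $M_{i+1}$ is a down-set. Let $y\in V$ with $y\parallel x\in S$, and let $y'<y$ with $y'\notin M$. Then $y'>x$ would give $y>x$, and $y'\le x$ would give $y'\in M$. So $y'\parallel x$ and $y'\in V$.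
\item $g(V)\subseteq\Gamma$. If $y\in V$ and $y\parallel x\in S$, then the edge from left $g(x)$ to right $g(y)$ is covered, and $g(x)\notin E$.
\item $\chi(\mathrm{act}(M_{i+1}))\le h$. Every element outside $M$ that is incomparable to some $x\in S$ lies in $V$, so no element of $S$ is active for $M_{i+1}$. Hence $\mathrm{act}(M_{i+1})\subseteq(M\setminus S)\cup V$, and the colors of this set lie in $E\cup\Gamma$.
\end{itemize}
We obtain down-sets $\emptyset=M_0\subsetneq M_1\subsetneq\dots\subsetneq M_\ell=P$. For $0\le t<\ell$ put $B_t=\mathrm{act}(M_t)\cup(M_{t+1}\setminus M_t)$. Since $M_{t+1}\setminus M_t=\{v\}\cup V$ has at most $h+1$ colors, $\chi(B_t)\le2h+1$.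

\emph{Intervals for elements.} For $x\in P$ let $i(x)$ be the index $i$ with $x\in M_{i+1}\setminus M_i$, let $j(x)$ be the largest $j$ with $j=i(x)$ or $x\in\mathrm{act}(M_j)$, and let $J(x)=[i(x),j(x)]\subseteq\mathbb R$. Since $\mathrm{act}(P)=\emptyset$, we have $i(x)\le j(x)\le\ell-1$. Two properties hold.
\begin{enumerate}
\item[(A)] $x\in B_t$ for every integer $t\in J(x)$. For $t=i(x)$ this holds by definition. For $i(x)<t\le j(x)$ we have $x\in M_t$, and there is $y\parallel x$ with $y\notin M_{j(x)}\supseteq M_t$; so $x\in\mathrm{act}(M_t)$.
\item[(B)] If $x\parallel y$, then $J(x)\cap J(y)\ne\emptyset$. This is clear if $i(x)=i(y)$. If $i(x)<i(y)$, then $x\in M_{i(y)}$ and $y\notin M_{i(y)}$, so $x\in\mathrm{act}(M_{i(y)})$ and $i(y)\in J(x)\cap J(y)$.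
\end{enumerate}

\emph{The interval graph.} Intervals of elements of the same color may overlap, so we merge them. For each color $c$ take the connected components of $\bigcup_{x\in C_c}J(x)$ and give them color $c$. They are closed intervals with integer endpoints, and components of the same color are disjoint. (Some may be single points; widening all components by $1/4$ on both sides changes no intersection.) Let $G$ be the interval graph with one vertex for each component of each color. Let $\mathcal K$ be a component of color $d$ and let $c<d$. Take $x\in C_d$ with $J(x)\subseteq\mathcal K$ and a witness $y\in C_c$ for $x$. By (B), the component of color $c$ that contains $J(y)$ meets $\mathcal K$. So if the vertices of $G$ are presented by increasing color, First-Fit gives every component its own color, by the induction in the proof of Lemma~\ref{lem:wall}, and uses exactly $k$ colors.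

Consider a clique of $G$ and let $t$ be the largest left endpoint of its members. Every member meets the member that starts at $t$, so its right endpoint is at least $t$, and it contains the integer $t$. The members have distinct colors. If a component of color $c$ contains $t$, then $t\in J(x)$ for some $x\in C_c$, and $x\in B_t$ by (A). So the clique has at most $\chi(B_t)\le2h+1$ members. Theorem~\ref{thm:kierstead} gives $k\le40(2h+1)$.
\end{proof}

\begin{corollary}\label{cor:parallel}
Every wall with $k>160$ colors contains, for some $r\ge2$, $r$ pairwise parallel sets with at least $kr^{-36}$ colors each.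
\end{corollary}

\begin{proof}
Let $N=\lceil k/160\rceil\ge2$ and $h=N-1<k/160$. Then $40(2h+1)<k/2+40<k$, so by Lemma~\ref{lem:cuts} some down-set $M$ has $\nu(G_M)\ge N$. Thus there are $x_i\in M$ and $y_i\notin M$ with $x_i\parallel y_i$ for $1\le i\le N$, where the $x_i$ have distinct colors and the $y_i$ have distinct colors. Apply Lemma~\ref{lem:split} to $\{x_1,\dots,x_N\}$. For every $r\ge2$ we have $Nr^{-28}\ge kr^{-28}/160\ge kr^{-36}$, since $r^8\ge256$. So the parallel case gives the required sets.

In the series case we have $Z_1<Z_2$ of size at least $k2^{-36}$. Replace $Z_1$ by the set of partners $Y=\{y_i:x_i\in Z_1\}$, which has $|Z_1|$ colors. Let $x_i\in Z_1$ and $x\in Z_2$. Then $y_i\le x$ would give $y_i\in M$, and $y_i>x$ would give $y_i>x_i$. So $Y\parallel Z_2$, and we take $r=2$.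
\end{proof}

\begin{remark}
This finishes the case of width two. Let $P$ be an $L_n$-free wall of width two with $k>160$ colors. In Corollary~\ref{cor:parallel} necessarily $r=2$, Lemma~\ref{lem:enlarge} gives a window of width one with at least $k2^{-36}$ colors, and Proposition~\ref{prop:two} gives $k\le2^{36}n^2$.
\end{remark}

\section{The upper bound}\label{sec:induction}

We prove Theorem~\ref{thm:upper} by induction on the width $w$ of the wall $P$. Inside this induction we bound the number of colors of the windows of $P$, by a second induction on their width $u<w$. The shape of the inner bound is dictated by Lemma~\ref{lem:ladder}(ii). The parallel sets found there lead to a window of width $w/r$, which is progress only if $w/r<u$. So $r$ must exceed the ratio $\kappa=w/u$, the series fed into Lemma~\ref{lem:ladder} must have length polynomial in $n\kappa$, and by Lemma~\ref{lem:series} this costs a factor polynomial in $n\kappa$ in the number of colors. The inner bound is therefore the outer bound $160\,u^\alpha$ times a factor $2^C\kappa^\gamma$, where $\gamma$ is absolute and $2^C$ is polynomial in $n$. In the last step the factor $2^C$ has to be won back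 from a single division of the width by $r\ge2$. This forces an exponent $\alpha$ of the order of $C$, and is the source of the term $\lg n$.

Fix $n\ge2$ and define $\gamma$, $C$ and $\alpha$ by
\[
\gamma=8a(4a+1),\qquad 2^C=2^{4a+2}(4n^2)^{4a(4a+1)},\qquad\alpha=\gamma+2C .
\]
With $a=28$ we have $4a(4a+1)=12656$ and $\gamma=25312$, so $C=114+12656(2+2\lg n)=25426+25312\lg n$ and $\alpha=76164+50624\lg n$. In particular $C\ge10a\ge36$.

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
By Lemma~\ref{lem:wall} it suffices to show that every $L_n$-free wall of width $w$ has at most $160\,w^\alpha$ colors. For $w=1$ there is one color. Let $w\ge2$, assume the statement for all smaller widths, and let $P$ be an $L_n$-free wall of width $w$ with $k$ colors. For real $u>0$ put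
\[
\Psi(u)=160\cdot2^C\,w^\gamma u^{2C}=160\cdot2^C\,(w/u)^\gamma u^\alpha .
\]
The first form shows that $\Psi$ is increasing and that $r^C\Psi(u/r)=r^{-C}\Psi(u)$.

\medskip\noindent\textbf{Claim.} \emph{Every window $A$ of $P$ of width $u<w$ satisfies $\chi(A)\le\Psi(u)$.}

\medskip We use induction on $u$, assuming the Claim for all windows of $P$ of width less than $u$. (For $u=1$ the assumption is empty; Cases I and II below produce a window of smaller width and so do not occur.) Let $s=\chi(A)$ and $\kappa=w/u>1$.

\emph{Case I: for some $r\ge2$ there are $r$ pairwise parallel subsets of $A$ with at least $sr^{-C}$ colors each.} Lemma~\ref{lem:enlarge} gives a window of width at most $u/r<u$ with at least $sr^{-C}$ colors. By induction and monotonicity, $s\le r^C\Psi(u/r)=r^{-C}\Psi(u)\le\Psi(u)$.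

\emph{Case II: for some $r\ge2\kappa^2$ there are $r$ pairwise parallel subsets of $P$ with at least $sr^{-C}$ colors each.} Lemma~\ref{lem:enlarge}, applied to the window $P=I(\emptyset)$, gives a window of width at most $w/r\le w/(2\kappa^2)=u/(2\kappa)<u$ with at least $sr^{-C}$ colors. Hence
\[
s\le r^C\Psi(w/r)=r^{-C}\Psi(w)\le\kappa^{-2C}\Psi(w)=\Psi(u).
\]
The last inequality is the reason for asking $r\ge\kappa^2$ and not just $r>\kappa$.

\emph{Case III: neither Case I nor Case II holds.} Put
\[
\tau_1=4n^2\kappa^2,\qquad\tau_2=2\tau_1^{4a}.
\]
The constants $\gamma$ and $C$ were chosen so that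
\begin{equation}\label{eq:loss}
2\tau_2^{4a+1}=2^{4a+2}\tau_1^{4a(4a+1)}=2^C\kappa^\gamma .
\end{equation}
If $s\le\tau_2^{4a+1}$, then $s\le2^C\kappa^\gamma\le\Psi(u)$. So assume $s>\tau_2^{4a+1}$. We treat the two ends of the color classes in turn, by the following step.

\smallskip\noindent$(*)$ \emph{Let $\tau\ge\tau_1$, and let $S\subseteq g(A)$ satisfy $|S|\ge s/\tau$ and $|S|>\tau^{3a}$. Then $S$ has a subset of size at least $|S|\tau^{-4a}/2$ that is sound below, and also one that is sound above.}

\smallskip To prove this, apply Lemma~\ref{lem:series} with parameter $\tau$ to the poset $\{p_c:c\in S\}$, or to $\{q_c:c\in S\}$ for the second statement. It is a subset of $A$ with $|S|$ elements of distinct colors. Alternative (a) would give $r$ pairwise parallel subsets of $A$ with at least $\tau|S|r^{-C}\ge sr^{-C}$ colors, which is Case~I. So there is a series of $q\ge\tau$ sets of size at least $m=|S|\tau^{-4a}\ge s\tau^{-4a-1}$, and Lemma~\ref{lem:ladder} applies. Suppose its alternative (ii) holds. Then $P$ contains $r=\lceil\tau/n\rceil$ pairwise parallel sets with at least $m/(2n)$ colors each. Here $r\ge\tau_1/n=4n\kappa^2\ge2\kappa^2$. Since $\tau\ge4n^2$,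 we have $r\ge\tau/n\ge\tau^{1/2}$ and $\tau^{a-1}\ge2n$, so $r^C\ge\tau^{5a}\ge2n\tau^{4a+1}$ and $m/(2n)\ge s/(2n\tau^{4a+1})\ge sr^{-C}$. This is Case~II. So alternative (i) holds, which proves $(*)$.

Apply $(*)$ with $\tau=\tau_1$ and $S=g(A)$; here $|S|=s>\tau_2^{4a+1}>\tau_1^{3a}$. We get $R_1\subseteq g(A)$, sound below, with $|R_1|\ge s\tau_1^{-4a}/2=s/\tau_2>\tau_2^{4a}$. So $(*)$ applies again with $\tau=\tau_2\ge\tau_1$ and $S=R_1$. We get $R_2\subseteq R_1$, sound above, with $|R_2|\ge|R_1|\tau_2^{-4a}/2\ge s/(2\tau_2^{4a+1})$. As a subset of $R_1$ it is also sound below. By Lemma~\ref{lem:repair}, $A[R_2]$ is a wall with $|R_2|$ colors. It is $L_n$-free of width at most $u<w$, so $|R_2|\le160\,u^\alpha$ by the outer induction. With~\eqref{eq:loss},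
\[
s\le2\tau_2^{4a+1}\cdot160\,u^\alpha=160\cdot2^C\kappa^\gamma u^\alpha=\Psi(u).
\]
This proves the Claim.

If $k\le160$, then $k\le160\,w^\alpha$. Otherwise Corollary~\ref{cor:parallel} gives, for some $r\ge2$, $r$ pairwise parallel subsets of $P$ with at least $kr^{-36}\ge kr^{-C}$ colors each. Lemma~\ref{lem:enlarge} yields a window of width at most $w/r<w$ with at least $kr^{-C}$ colors. By the Claim,
\[
k\le r^C\Psi(w/r)=r^{-C}\Psi(w)\le2^{-C}\cdot160\cdot2^C\,w^{\gamma+2C}=160\,w^\alpha .\qedhere
\]
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:order}]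
For $w=1$ both sides equal $1$. For $w\ge2$ we have $160\le w^8$, and since $\lg n\ge1$,
\[
\alpha+8=76172+50624\lg n\le126796\lg n\le130000\lg n .\qedhere
\]
\end{proof}

\section{The lower bound}\label{sec:lower}

The staircase $W_{n-1}$ has width $2$ and $n-1$ colors. We take powers of it under a product that multiplies both numbers. The \emph{lexicographic product} $P\cdot Q$ is the set $P\times Q$ with $(p,q)<(p',q')$ if $p<p'$, or $p=p'$ and $q<q'$. It arises from $P$ by replacing every element with a copy of $Q$, its \emph{fiber}.

\begin{lemma}\label{lem:product}
If $P$ and $Q$ are walls, then $P\cdot Q$ can be colored as a wall, and both the widths and the numbers of colors multiply.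
\end{lemma}

\begin{proof}
A subset of $P\cdot Q$ is an antichain exactly when its projection to $P$ is an antichain and it meets every fiber in an antichain. So the widths multiply. Color $(p,q)$ by the pair $(g(p),g(q))$, and number the pairs in lexicographic order. Two elements of the same color have comparable or equal first coordinates and comparable or equal second coordinates, so they are comparable or equal. Let $(p,q)$ have color $(c,d)$, and let $(c',d')$ be a smaller color. If $c'<c$, take a witness $p'$ for $p$ in color $c'$ and any $q'$ of color $d'$; then $(p',q')\parallel(p,q)$. If $c'=c$ and $d'<d$, take a witness $q'$ for $q$ in color $d'$; then $(p,q')\parallel(p,q)$.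
\end{proof}

A product of $L_n$-free posets need not be $L_n$-free: the product of a three-element chain and a two-element antichain contains the diamond $L_2$, while neither factor does. The trouble is caused by the least and greatest elements of the ladder, which can be placed in other fibers than the rest. So let $H_n$ be $L_n$ without $x_1$ and $y_n$. An $H_n$-free poset is $L_n$-free, and $H_n$ cannot be spread over fibers in this way. To make this precise, recall that the \emph{incomparability graph} of a poset joins $x$ and $y$ when $x\parallel y$, and that a \emph{module} of a graph is a set $T$ of vertices such that every vertex outside $T$ is adjacent to all or to none of the vertices of $T$.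

\begin{lemma}\label{lem:prime}
Let $n\ge3$. Every module of the incomparability graph of $H_n$ with at least two vertices is the whole vertex set. Consequently, a lexicographic product of two $H_n$-free posets is $H_n$-free.
\end{lemma}

\begin{proof}
The vertices are $x_2,\dots,x_n$ and $y_1,\dots,y_{n-1}$, and the edges are the pairs $x_iy_j$ with $j<i$. Let $T$ be a module with $|T|\ge2$. If $x_i,x_{i'}\in T$ with $i<i'$, then $y_{i'-1}$ is adjacent to $x_{i'}$ and not to $x_i$, so $y_{i'-1}\in T$. If $y_j,y_{j'}\in T$ with $j<j'$, then $x_{j+1}$ is adjacent to $y_j$ and not to $y_{j'}$, so $x_{j+1}\in T$. In any case $T$ contains some $x_i$ and some $y_j$. A vertex $x_l\notin T$ is not adjacent to $x_i$, hence not to $y_j$, so $l\le j$. A vertex $y_l\notin T$ is not adjacent to $y_j$, hence not to $x_i$, so $l\ge i$. Since $j\le n-1$ and $i\ge2$, it follows that $x_n,y_1\in T$. Repeat the argument with $i=n$ and $j=1$: now $x_l\notin T$ would need $l\le1$, and $y_l\notin T$ would need $l\ge n$. So $T$ contains all vertices.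

Let $F\subseteq P\cdot Q$ be a copy of $H_n$. For $p\ne p'$ we have $(p,q)\parallel(p',q')$ exactly when $p\parallel p'$, so the intersection of $F$ with a fiber is a module of the incomparability graph of $F$. Hence either $F$ lies in one fiber, and $Q$ contains $H_n$, or $F$ meets every fiber at most once, and its projection is a copy of $H_n$ in $P$.
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:order}]
Let $n\ge3$ and $N=n-1\ge2$. In $H_n$ the element $y_1$ is incomparable to the $N$ elements $x_2,\dots,x_n$, so $W_N$ is $H_n$-free by Lemma~\ref{lem:stair}. Let $e=\lfloor\lg w\rfloor$. By Lemmas~\ref{lem:stair}, \ref{lem:product} and~\ref{lem:prime}, the $e$-th lexicographic power of $W_N$ (a single point if $e=0$) is an $H_n$-free, hence $L_n$-free, wall of width $2^e$ with $N^e$ colors. Add $w-2^e$ new elements that are incomparable to everything. The width becomes $w$. No new element lies in a copy of $L_n$, because every element of $L_n$ is comparable to another one. Present the wall class by class and the new elements last; then First-Fit uses at least $N^e$ chains. Finally $e\ge\lg w-1$, so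
\[
\mathrm{FF}(w,L_n)\ge(n-1)^{\lfloor\lg w\rfloor}\ge(n-1)^{\lg w-1}=\frac{w^{\lg(n-1)}}{n-1}.\qedhere
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kierstead}
Kierstead, \emph{The linearity of first-fit coloring of interval graphs}, SIAM J. Discrete Math. 1 (1988), 526--530.

\bibitem{MW}
Kevin G. Milans and Michael C. Wigal, \emph{A Dichotomy Theorem for First-Fit Chain Partitions}, arXiv:1810.03807 (2018).

\end{thebibliography}
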